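\title{Sums of powers of binomial coefficients: the minimal recurrence and the limits of its solutions}

\begin{abstract}
For an integer $d\ge 3$ let $A(n)=\sum_{k=0}^n\binom nk^d$. We prove that the minimal recurrence with polynomial coefficients satisfied by $A$ has order $m=\lfloor (d+1)/2\rfloor$, that its leading and trailing coefficients vanish at no integer $n\ge0$, and that $u\mapsto\lim u(n)/A(n)$ maps the space of rational solutions isomorphically onto $\bigoplus_{i<m}\mathbb Q\pi^{2i}$. A basis of solutions is obtained by shifting the summation index from $k$ to $k+\varepsilon$ and expanding in $\varepsilon$. In particular there is exactly one rational solution $B$ with $B(n)/A(n)\to\zeta(2)/(d+1)$; it is explicit and satisfies $B(0)=0$, $B(1)=1$. This proves a conjecture of Chamberland and Straub. For real-valued solutions the uniqueness in the conjecture holds exactly when $d\le6$. The lower bound for the order comes from the singularities of a measure whose moments are the $A(n)$, and the nonvanishing of the leading coefficient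 comes from total nonnegativity.
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The problem}
Fix an integer $d\ge1$ and let
\[
A(n)=A^{(d)}(n)=\sum_{k=0}^n\binom nk^d\qquad(n\ge0).
\]
A \emph{recurrence of order $r$} is a relation
\begin{equation}\label{eq:rec}
\sum_{j=0}^r p_j(n)\,u(n+j)=0\qquad\text{for all integers } n\ge0,
\end{equation}
with $p_0,\dots,p_r\in\mathbb Z[n]$ and $p_r\not\equiv0$. The sequence $A$ satisfies such recurrences. The \emph{minimal order recurrence} of $A$ is one of the smallest possible order, normalized so that $p_0,\dots,p_r$ have no common nonconstant factor and content $1$; this determines it up to sign. A \emph{rational solution} is a sequence $(u(n))_{n\ge0}$ of rational numbers that satisfies \eqref{eq:rec} for every integer $n\ge0$.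

For $d=1$ and $d=2$ the sums are $2^n$ and $\binom{2n}n$. They satisfy the first-order recurrences $u(n+1)=2u(n)$ and $(n+1)u(n+1)=2(2n+1)u(n)$, whose only solutions are the multiples of $A$. For $d=3$ we shall derive in Section~\ref{sec:d3} the recurrence
\begin{equation}\label{eq:rec3}
(n+2)^2u(n+2)=(7n^2+21n+16)\,u(n+1)+8(n+1)^2u(n),
\end{equation}
which has a second solution. Next to $A=1,2,10,56,\dots$ there is the solution $B=0,1,4,\frac{208}9,\dots$ with initial values $0,1$, and the rational numbers $B(n)/A(n)=0,\frac12,\frac25,\frac{26}{63}=0.4126\ldots$ invite the question of what they converge to. The limit turns out to be $\zeta(2)/4=\pi^2/24=0.4112\ldots$, where $\zeta(2)=\sum_{j\ge1}j^{-2}$. The general statement is the following conjecture of Chamberland and Straub, which we take from Dougherty-Bliss and Zeilberger~\cite{DBZ}.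

\begin{quote}
\textbf{Conjecture.} \emph{For $d\ge3$, the minimal order recurrence of $A^{(d)}$ has a unique rational solution $B^{(d)}$ with $B^{(d)}(0)=0$, $B^{(d)}(1)=1$ and}
\[
\lim_{n\to\infty}\frac{B^{(d)}(n)}{A^{(d)}(n)}=\frac{\zeta(2)}{d+1}.
\]
\end{quote}

When the order is $2$, the two initial values already determine $B$, and the content of the conjecture is the value of the limit. When the order is larger, the limit has to help in singling out $B$. Over the reals it is one linear condition, so the three conditions of the conjecture cannot determine an element of a space of dimension $4$ or more. Over $\mathbb Q$ one real number can encode several rational coordinates, provided that the possible limits are linearly independent over $\mathbb Q$. Thus uniqueness is an arithmetic statement, and to prove it one has to know the limits of \emph{all} rational solutions.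

\subsection*{Which limits to expect}
Extend $\binom nx$ to complex $x$ by the gamma function and replace $k$ by $k+\varepsilon$. A recurrence for $A$ that is proved by telescoping a sum over $k$ does not see this shift, so the Taylor coefficients in $\varepsilon$ of $\sum_k\binom n{k+\varepsilon}^d$ should be further solutions. For large $n$ the sum is dominated by $k$ near $n/2$, where $\binom{n}{k+\varepsilon}/\binom nk$ is close to $1$, so the shifted sum is asymptotic to $A(n)$. Its Taylor coefficients are not rational, but the factor $\Gamma(1+\varepsilon)^{-1}\Gamma(1-\varepsilon)^{-1}=\frac{\sin\pi\varepsilon}{\pi\varepsilon}$, which is common to all $\binom n{k+\varepsilon}$, carries all the irrationality. After removing it one expects rational solutions whose limits are the Taylor coefficients of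
\[
\Bigl(\frac{\pi\varepsilon}{\sin\pi\varepsilon}\Bigr)^d=1+d\,\zeta(2)\,\varepsilon^2+\cdots .
\]
The solution attached to $\varepsilon^2$ takes the values $0$ and $d(d+1)$ at $n=0$ and $n=1$; dividing by $d(d+1)$ produces the constant $\zeta(2)/(d+1)$.

\subsection*{The result}
From now on $d\ge3$, and
\[
m=\lfloor (d+1)/2\rfloor\ge2 .
\]
We write $[\varepsilon^k]$ for the coefficient of $\varepsilon^k$ in a power series, $H_k=\sum_{j=1}^k j^{-1}$ and $H^{(2)}_k=\sum_{j=1}^k j^{-2}$. Put
\begin{equation}\label{eq:E}
E_n(\varepsilon)=\sum_{k=0}^n\binom nk^d\prod_{j=1}^{k}\Bigl(1+\frac\varepsilon j\Bigr)^{-d}\prod_{j=1}^{n-k}\Bigl(1-\frac\varepsilon j\Bigr)^{-d},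
\end{equation}
\[
c_i(n)=[\varepsilon^{2i}]\,E_n(\varepsilon)\in\mathbb Q,\qquad
\kappa_i=[\varepsilon^{2i}]\Bigl(\frac{\pi\varepsilon}{\sin\pi\varepsilon}\Bigr)^d .
\]
The substitution $k\mapsto n-k$ shows that $E_n$ is even, so nothing is lost by taking even coefficients only.

\begin{theorem}\label{thm:main}
Let $d\ge3$.
\begin{enumerate}
\item[(1)] The minimal order recurrence of $A$ has order exactly $m$. Its normalized form $\sum_{j=0}^m p_j(n)u(n+j)=0$ satisfies $p_m(n)\ne0$ and $p_0(n)\ne0$ for all integers $n\ge0$.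
\item[(2)] The rational solutions of the minimal order recurrence form a $\mathbb Q$-vector space with basis $c_0=A,c_1,\dots,c_{m-1}$. Moreover $c_i(n)/A(n)\to\kappa_i\in\mathbb Q_{>0}\,\pi^{2i}$.
\item[(3)] There is exactly one rational solution $u$ with $u(n)/A(n)\to\zeta(2)/(d+1)$ (no initial values being prescribed), namely
\[
B(n)=\frac{c_1(n)}{d(d+1)}=\frac1{2(d+1)}\sum_{k=0}^n\binom nk^d\Bigl[d\,(H_{n-k}-H_k)^2+H^{(2)}_k+H^{(2)}_{n-k}\Bigr].
\]
It satisfies $B(0)=0$ and $B(1)=1$. In particular the conjecture holds.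
\item[(4)] The map $u\mapsto\lim u(n)/A(n)$ is an isomorphism from the space of rational solutions onto $\bigoplus_{i=0}^{m-1}\mathbb Q\,\pi^{2i}$.
\item[(5)] Among real-valued solutions, those with $u(0)=0$, $u(1)=1$ and $u(n)/A(n)\to\zeta(2)/(d+1)$ are unique if and only if $d\le6$. For $d\ge7$ they form an affine space of dimension $m-3\ge1$.
\end{enumerate}
\end{theorem}

\subsection*{What has to be proved}
The limits $\kappa_i$ are computed in Section~\ref{sec:limits}, and they are independent over $\mathbb Q$ because $\pi$ is transcendental. The rest of the work lies in identifying the solution space, and there are three points.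

First, $c_0,\dots,c_{m-1}$ must satisfy a common recurrence of order $m$. Section~\ref{sec:shift} writes $c_i(n)$ as the value at $\binom nx^d$ of a linear functional $\ell_i$ with the symmetries of summation over $\mathbb Z$, and Section~\ref{sec:system} derives from these symmetries alone a first-order vector recurrence, the same for every $i$.

Second, the scalar recurrence obtained by elimination must have a leading coefficient without zeros at integers $n\ge0$. If $p_m(n_0)=0$, then $u(n_0+m)$ is not determined by the earlier values, a solution is no longer the same thing as a choice of $m$ initial values, and $m$ independent solutions need not span. Nonvanishing for all large $n$ would not suffice. Section~\ref{sec:det} shows that the determinant that governs the elimination is a sum of terms of one sign.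

Third, the recurrence found must be the minimal one. Section~\ref{sec:lower} shows by an analytic argument that $A$ satisfies no recurrence of order less than $m$.

Section~\ref{sec:d3} carries out the first two points by hand for $d=3$, and Section~\ref{sec:proof} assembles the proof.

\section{Shifting the summation index}\label{sec:shift}

For an integer $n\ge0$ and $x\in\mathbb C$ let
\[
\binom nx=\frac{\Gamma(n+1)}{\Gamma(x+1)\,\Gamma(n-x+1)} .
\]
This is an entire function of $x$ that agrees with the binomial coefficient at $x=0,\dots,n$ and vanishes at all other integers. From $\Gamma(x+1)=x\Gamma(x)$ we get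
\begin{equation}\label{eq:binomid}
\binom n{n-x}=\binom nx,\qquad
\binom n{x-1}=\frac{x}{n+1}\binom{n+1}x,\qquad
\binom nx=\frac{n+1-x}{n+1}\binom{n+1}x,
\end{equation}
and the sum of the last two identities is Pascal's rule $\binom{n+1}x=\binom n{x-1}+\binom nx$. Since $\Gamma(x+1)\Gamma(n-x+1)=x\prod_{j=1}^n(j-x)\cdot\Gamma(x)\Gamma(1-x)$, the reflection formula $\Gamma(x)\Gamma(1-x)=\pi/\sin\pi x$ gives
\begin{equation}\label{eq:sinform}
\binom nx=\frac{\sin\pi x}\pi\cdot\frac{n!}{x\prod_{j=1}^n(j-x)} .
\end{equation}

The shifted sum $\sum_{k\in\mathbb Z}\binom n{k+\varepsilon}^d$ is invariant under $k\mapsto k+1$ only if it runs over all integers, and then it has infinitely many nonzero terms. The way out is that the terms with $k\notin[0,n]$ are $O(\varepsilon^d)$: the coefficients of $\varepsilon^0,\dots,\varepsilon^{d-1}$ are finite sums. We set this up for a space of functions that is large enough for all later manipulations.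

Let $\mathcal F$ be the $\mathbb Q$-vector space of functions
\[
F(x)=\Bigl(\frac{\sin\pi x}\pi\Bigr)^d f(x),
\]
where $f\in\mathbb Q(x)$ has poles only at integers, of order at most $d$. These functions are entire. Since $\sin\pi(x+a)$ and $\sin\pi(a-x)$ equal $\pm\sin\pi x$ for $a\in\mathbb Z$, the space $\mathcal F$ is stable under $x\mapsto x+a$ and $x\mapsto a-x$; it is also stable under multiplication by $\mathbb Q[x]$. By \eqref{eq:sinform}, it contains every product of $d$ functions of the form $\binom n{x+a}$ with $n\ge0$ and $a\in\mathbb Z$. For $0\le i\le m-1$ define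
\begin{equation}\label{eq:ell}
\ell_i(F)=\sum_{k\in\mathbb Z}[\varepsilon^{2i}]\Bigl(\frac{\pi\varepsilon}{\sin\pi\varepsilon}\Bigr)^dF(k+\varepsilon)
=\sum_{k\in\mathbb Z}(-1)^{dk}\,[\varepsilon^{2i}]\;\varepsilon^d f(k+\varepsilon),
\end{equation}
where the second form uses $\sin\pi(k+\varepsilon)=(-1)^k\sin\pi\varepsilon$. The functional $\ell_0$ is plain summation, $\ell_0(F)=\sum_kF(k)$.

\begin{lemma}\label{lem:ell}
For $0\le i\le m-1$ and $F\in\mathcal F$, the sum \eqref{eq:ell} has finitely many nonzero terms and $\ell_i(F)\in\mathbb Q$. The functional $\ell_i$ is $\mathbb Q$-linear, and for every $a\in\mathbb Z$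
\begin{equation}\label{eq:inv}
\ell_i\bigl(F(x+1)\bigr)=\ell_i(F),\qquad \ell_i\bigl(F(a-x)\bigr)=\ell_i(F).
\end{equation}
\end{lemma}

\begin{proof}
If $f$ has no pole at $k$, then $\varepsilon^df(k+\varepsilon)=O(\varepsilon^d)$, and the $k$-th term vanishes because $2i\le 2m-2\le d-1$. The remaining terms are Laurent coefficients at an integer of a rational function over $\mathbb Q$. The first identity in \eqref{eq:inv} is the reindexing $k\mapsto k+1$. For the second, the $k$-th term is $[\varepsilon^{2i}]\bigl(\frac{\pi\varepsilon}{\sin\pi\varepsilon}\bigr)^dF(a-k-\varepsilon)$; replacing $\varepsilon$ by $-\varepsilon$ changes neither the even function $\frac{\pi\varepsilon}{\sin\pi\varepsilon}$ nor the coefficient of an even power, so this is the term of index $a-k$ in $\ell_i(F)$.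
\end{proof}

The number $m$ enters here as the number of even exponents in $[0,d-1]$. The bound $d-1$ cannot be relaxed: for $F=\binom0x^d$ we have $f=x^{-d}$, and the coefficient of $\varepsilon^d$ in $\varepsilon^df(k+\varepsilon)$ is $k^{-d}\ne0$ for every $k\ne0$.

\begin{lemma}\label{lem:ci}
For $0\le i\le m-1$ and $n\ge0$ we have $\ell_i\bigl(\binom nx^d\bigr)=c_i(n)$. Moreover $c_0=A$, $c_i(0)=0$ for $i\ge1$, $c_i(1)=2\binom{d+2i-1}{2i}$, and $B=c_1/(d(d+1))$ is given by the formula in Theorem~\ref{thm:main}(3) and satisfies $B(0)=0$, $B(1)=1$.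
\end{lemma}

\begin{proof}
For $0\le k\le n$ we have $\Gamma(k+1+\varepsilon)=k!\prod_{j\le k}(1+\frac\varepsilon j)\cdot\Gamma(1+\varepsilon)$ and $\Gamma(n-k+1-\varepsilon)=(n-k)!\prod_{j\le n-k}(1-\frac\varepsilon j)\cdot\Gamma(1-\varepsilon)$. As $\Gamma(1+\varepsilon)\Gamma(1-\varepsilon)=\frac{\pi\varepsilon}{\sin\pi\varepsilon}$,
\[
\frac{\pi\varepsilon}{\sin\pi\varepsilon}\binom n{k+\varepsilon}=\binom nk\prod_{j\le k}\Bigl(1+\frac\varepsilon j\Bigr)^{-1}\prod_{j\le n-k}\Bigl(1-\frac\varepsilon j\Bigr)^{-1},
\]
and the $d$-th power is the $k$-th term of \eqref{eq:E}. For integers $k\notin[0,n]$ we have $\binom n{k+\varepsilon}^d=O(\varepsilon^d)$, so these $k$ do not contribute. This proves the first claim.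

Setting $\varepsilon=0$ in \eqref{eq:E} gives $c_0=A$. Further $E_0=1$ and $E_1=(1-\varepsilon)^{-d}+(1+\varepsilon)^{-d}$, which gives the values of $c_i(0)$ and $c_i(1)$; in particular $c_1(0)=0$ and $c_1(1)=2\binom{d+1}2=d(d+1)$. Finally, the two products in the $k$-th term of \eqref{eq:E} have logarithm
\[
d\,(H_{n-k}-H_k)\,\varepsilon+\frac d2\bigl(H^{(2)}_k+H^{(2)}_{n-k}\bigr)\varepsilon^2+O(\varepsilon^3),
\]
so after exponentiating the coefficient of $\varepsilon^2$ is $\frac{d^2}2(H_{n-k}-H_k)^2+\frac d2(H^{(2)}_k+H^{(2)}_{n-k})$. Dividing by $d(d+1)$ gives the formula for $B$.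
\end{proof}

\section{The limits}\label{sec:limits}

We use Euler's product $\frac{\sin\pi\varepsilon}{\pi\varepsilon}=\prod_{j\ge1}(1-\varepsilon^2/j^2)$, which converges uniformly on bounded sets; Euler's formula $\zeta(2r)\in\mathbb Q_{>0}\,\pi^{2r}$ for $r\ge1$; Lindemann's theorem that $\pi$ is transcendental; and Hoeffding's inequality, which says that the number $X$ of heads in $n$ tosses of a fair coin satisfies $\Pr(|X-n/2|\ge t)\le 2e^{-2t^2/n}$.

\begin{proposition}\label{prop:limits}
For $0\le i<m$ we have $c_i(n)/A(n)\to\kappa_i\in\mathbb Q_{>0}\,\pi^{2i}$, with $\kappa_0=1$ and $\kappa_1=d\,\zeta(2)$. The numbers $\kappa_0,\dots,\kappa_{m-1}$ are linearly independent over $\mathbb Q$, and so are, for each $n_0\ge0$, the tails $(c_i(n))_{n\ge n_0}$, $0\le i<m$.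
\end{proposition}

\begin{proof}
Let $\phi(\varepsilon)=\frac{\pi\varepsilon}{\sin\pi\varepsilon}$, $\rho_{n,k}(\varepsilon)=\prod_{j\le k}(1+\frac\varepsilon j)^{-1}\prod_{j\le n-k}(1-\frac\varepsilon j)^{-1}$ and $w_{n,k}=\binom nk^d/A(n)$. The weights $w_{n,k}$ are positive with sum $1$, so
\begin{equation}\label{eq:weighted}
\frac{E_n(\varepsilon)}{A(n)}-\phi(\varepsilon)^d=\sum_{k=0}^n w_{n,k}\bigl(\rho_{n,k}(\varepsilon)^d-\phi(\varepsilon)^d\bigr).
\end{equation}
We show that this tends to $0$ uniformly on the complex disk $|\varepsilon|\le\frac12$. Call $k$ \emph{central} if $|k-\frac n2|\le n^{2/3}$.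

Let $k$ be central, $k_-=\min(k,n-k)$ and $k_+=\max(k,n-k)$. Pairing the factors with $j\le k_-$,
\[
\rho_{n,k}=\prod_{j\le k_-}\Bigl(1-\frac{\varepsilon^2}{j^2}\Bigr)^{-1}\prod_{k_-<j\le k_+}\Bigl(1\mp\frac\varepsilon j\Bigr)^{-1}.
\]
Since $k_-\ge\frac n2-n^{2/3}\to\infty$, the first product tends to $\phi$ uniformly. Since $|\log(1-w)|\le2|w|$ for $|w|\le\frac12$, the logarithm of the second product is bounded by $\sum_{k_-<j\le k_+}\frac1j\le\frac{2n^{2/3}}{n/2-n^{2/3}}\to0$. Hence $\rho_{n,k}^d-\phi^d\to0$ uniformly in central $k$ and in $\varepsilon$, and the central part of \eqref{eq:weighted} tends to $0$.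

For the other $k$ a crude bound on $\rho_{n,k}$ suffices, because the weights are tiny. On the disk,
\[
|\rho_{n,k}|\le\prod_{j\le n}\Bigl(1-\frac1{2j}\Bigr)^{-2}=\Bigl(4^n\Big/\binom{2n}n\Bigr)^2\le(2n+1)^2,
\]
as $\binom{2n}n$ is the largest of $2n+1$ numbers with sum $4^n$. In the same way $A(n)\ge\max_k\binom nk^d\ge(2^n/(n+1))^d$. Hoeffding's inequality with $t=n^{2/3}$ gives $\binom nk\le2\cdot2^ne^{-2n^{1/3}}$ for noncentral $k$, so $w_{n,k}\le(2n+2)^de^{-2dn^{1/3}}$. With $C=\max_{|\varepsilon|\le1/2}|\phi|^d$, the noncentral part of \eqref{eq:weighted} is at most $(n+1)(2n+2)^de^{-2dn^{1/3}}\bigl((2n+1)^{2d}+C\bigr)\to0$.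

Uniform convergence on the circle $|\varepsilon|=\frac12$ and Cauchy's formula for Taylor coefficients give $c_i(n)/A(n)\to\kappa_i$. Taking logarithms in Euler's product,
\[
\phi(\varepsilon)^d=\exp\Bigl(d\sum_{r\ge1}\frac{\zeta(2r)}r\,\varepsilon^{2r}\Bigr).
\]
The exponent is a power series in $(\pi\varepsilon)^2$ with positive rational coefficients and no constant term, so $\kappa_i\in\mathbb Q_{>0}\,\pi^{2i}$, $\kappa_0=1$ and $\kappa_1=d\zeta(2)$. A nontrivial rational relation among the $\kappa_i$ would make $\pi$ algebraic. If $\sum_i\xi_ic_i(n)=0$ for all $n\ge n_0$ with $\xi_i\in\mathbb Q$, then dividing by $A(n)$ and letting $n\to\infty$ gives $\sum_i\xi_i\kappa_i=0$, so all $\xi_i$ vanish.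
\end{proof}

In particular,
\begin{equation}\label{eq:limB}
\lim_{n\to\infty}\frac{B(n)}{A(n)}=\frac{d\,\zeta(2)}{d(d+1)}=\frac{\zeta(2)}{d+1}.
\end{equation}

\section{The case $d=3$}\label{sec:d3}

Let $d=3$, so $m=2$, and let $\ell$ be $\ell_0$ or $\ell_1$. We derive \eqref{eq:rec3} for $c(N)=\ell\bigl(\binom Nx^3\bigr)$ using only linearity and \eqref{eq:inv}. Put
\[
\alpha=\binom N{x-1},\qquad\beta=\binom Nx,\qquad u_0^{(N)}=\ell(\beta^3)=c(N),\qquad u_1^{(N)}=\ell(\alpha\beta^2),
\]
and let $\alpha',\beta'$ be the same functions with $N-1$ in place of $N$. By the first identity in \eqref{eq:binomid}, the reflection $x\mapsto N+1-x$ exchanges $\alpha$ and $\beta$, so $\ell(\alpha^3)=u_0^{(N)}$ and $\ell(\alpha^2\beta)=u_1^{(N)}$.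

Pascal's rule $\beta=\alpha'+\beta'$ gives at once $u_0^{(N)}=\ell\bigl((\alpha'+\beta')^3\bigr)=2u_0^{(N-1)}+6u_1^{(N-1)}$. The same step applied to $\alpha\beta^2$ fails to close up, because $\alpha=\binom{N-1}{x-2}+\binom{N-1}{x-1}$ brings in a third shift. So we first remove $\alpha$. Let $\sigma=\frac x{N+1}$ and $\gamma=\binom{N+1}x$, so that $\alpha=\sigma\gamma$ and $\beta=(1-\sigma)\gamma$ by \eqref{eq:binomid}. Multiply $\alpha\beta^2=\sigma(1-\sigma)^2\gamma^3$ by $1=\sigma^2+(1-\sigma)(1+\sigma)$, which completes either the power of $\sigma$ or the power of $1-\sigma$ to a cube: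
\[
\alpha\beta^2=(1-\sigma)^2\alpha^3+(\sigma+\sigma^2)\,\beta^3 .
\]
The reflection also exchanges $\sigma$ and $1-\sigma$, so $\ell\bigl((1-\sigma)^2\alpha^3\bigr)=\ell(\sigma^2\beta^3)$ and $u_1^{(N)}=\ell(\sigma\beta^3)+2\,\ell(\sigma^2\beta^3)$. Now each factor $\sigma$ is absorbed by a factor $\beta$: with $\tau=\frac N{N+1}$ we have $\sigma\beta=\tau\frac xN\binom Nx=\tau\alpha'$. Therefore
\begin{align*}
\ell(\sigma\beta^3)&=\tau\,\ell\bigl(\alpha'(\alpha'+\beta')^2\bigr)=\tau\bigl(u_0^{(N-1)}+3u_1^{(N-1)}\bigr),\\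
\ell(\sigma^2\beta^3)&=\tau^2\,\ell\bigl(\alpha'^2(\alpha'+\beta')\bigr)=\tau^2\bigl(u_0^{(N-1)}+u_1^{(N-1)}\bigr),
\end{align*}
and we have a closed first-order system:
\begin{equation}\label{eq:sys3}
\begin{pmatrix}u_0^{(N)}\\ u_1^{(N)}\end{pmatrix}
=\begin{pmatrix}2&6\\ \tau+2\tau^2&3\tau+2\tau^2\end{pmatrix}
\begin{pmatrix}u_0^{(N-1)}\\ u_1^{(N-1)}\end{pmatrix},\qquad\tau=\frac N{N+1}.
\end{equation}
The two functionals differ only in the starting vector. We have $\binom0{x-1}\binom0x^2=(\frac{\sin\pi x}\pi)^3f$ with $f=\frac1{x^2(1-x)}$; the poles $k=0$ and $k=1$ contribute to \eqref{eq:ell} the series $\frac{\varepsilon}{1-\varepsilon}$ and $\frac{\varepsilon^2}{(1+\varepsilon)^2}$. So the starting vector is $(1,0)^T$ for $\ell_0$ and $(0,2)^T$ for $\ell_1$, and \eqref{eq:sys3} gives $c_1(1)=12$, in agreement with Lemma~\ref{lem:ci}.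

To eliminate $u_1$, use the first row in the form $6u_1^{(n)}=c(n+1)-2c(n)$. With $\tau=\frac{n+1}{n+2}$,
\begin{align*}
c(n+2)&=2c(n+1)+6(\tau+2\tau^2)\,c(n)+(3\tau+2\tau^2)\bigl(c(n+1)-2c(n)\bigr)\\
&=(2+3\tau+2\tau^2)\,c(n+1)+8\tau^2c(n).
\end{align*}
Multiplying by $(n+2)^2$ and using $2(n+2)^2+3(n+1)(n+2)+2(n+1)^2=7n^2+21n+16$, we obtain \eqref{eq:rec3}. Thus $A=c_0$ and $B=c_1/12$ both solve \eqref{eq:rec3}, the leading coefficient $(n+2)^2$ has no zero at $n\ge0$, and $B(n)/A(n)\to\zeta(2)/4$ by \eqref{eq:limB}. What remains for $d=3$ is that $A$ has no recurrence of order $1$, which is a case of Proposition~\ref{prop:lower}.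

The elimination succeeded because $c(n)$ and $c(n+1)$ determine the vector $(u_0^{(n)},u_1^{(n)})$: the rows $(1,0)$ and $(2,6)$ have determinant $6\ne0$. For larger $d$ the corresponding determinant depends on $n$.

\section{A first-order system}\label{sec:system}

Let $d\ge3$ be arbitrary, fix $\ell\in\{\ell_0,\dots,\ell_{m-1}\}$, and for $N\ge0$ and $0\le a\le d$ let
\[
U_a^{(N)}=\binom N{x-1}^a\binom Nx^{d-a}\in\mathcal F,\qquad u_a^{(N)}=\ell\bigl(U_a^{(N)}\bigr).
\]
The reflection $x\mapsto N+1-x$ exchanges the two binomials, so $u_a^{(N)}=u_{d-a}^{(N)}$ by \eqref{eq:inv}, and it suffices to keep $a\le d/2$. Put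
\[
s=\lfloor d/2\rfloor+1,\qquad u^{(N)}=\bigl(u_0^{(N)},\dots,u_{s-1}^{(N)}\bigr)^T\in\mathbb Q^s .
\]
Thus $s=m$ for odd $d$ and $s=m+1$ for even $d$. The entry $u_0^{(N)}$ is $c_i(N)$ when $\ell=\ell_i$.

Folding the index $a$ onto $d-a$ produces sums of two binomial coefficients, and these are the coefficients of the following polynomials. For $D\ge0$ and $0\le q\le D$ let
\[
F_q^{(D)}(z)=(1+z)^q(1+z^{D-q}),\qquad
\mathcal M^{(D)}=\Bigl([z^t]\,F_q^{(D)}\Bigr)_{0\le q\le D,\ 0\le t\le\lfloor D/2\rfloor}.
\]
Each $F=F_q^{(D)}$ is \emph{palindromic}: $z^DF(1/z)=F(z)$, that is, the coefficients of $z^t$ and $z^{D-t}$ agree. So a row of $\mathcal M^{(D)}$ determines the polynomial. All matrices below have rows and columns numbered from $0$, and $1\oplus P$ denotes the block diagonal matrix with blocks $(1)$ and $P$.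

\begin{proposition}\label{prop:T}
For $N\ge1$ we have $u^{(N)}=T_N\,u^{(N-1)}$, where
\[
T_N=Y\,\operatorname{diag}(1,\tau,\dots,\tau^{d-1})\,Z,\qquad\tau=\frac N{N+1},
\]
$Y=1\oplus(\mathcal M^{(d-2)})^T$ is of size $s\times d$, and $Z$ is the $d\times s$ matrix with entries $Z_{jt}=\eta_t\,\mathcal M^{(d)}_{d-j,\,t}$, where $\eta_t=\frac12$ if $t=d/2$ and $\eta_t=1$ otherwise. The matrix $T_N$ does not depend on the choice of $\ell$.
\end{proposition}

\begin{proof}
The intermediate quantities are
\[
g_j=\ell\Bigl(\Bigl(\frac xN\Bigr)^j\binom Nx^d\Bigr)\qquad(0\le j\le d-1).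
\]
We express $u^{(N)}$ through the $\tau^jg_j$, which gives $Y$, and the $g_j$ through $u^{(N-1)}$, which gives $Z$.

\emph{A partition of unity.} For integers $p,q\ge1$,
\begin{equation}\label{eq:pou}
\sigma^p\sum_{k<q}\binom{p+k-1}k(1-\sigma)^k+(1-\sigma)^q\sum_{k<p}\binom{q+k-1}k\sigma^k=1
\end{equation}
as polynomials in $\sigma$. Indeed, let $0<\sigma<1$ and toss a coin that shows heads with probability $\sigma$ until $p$ heads or $q$ tails have appeared, which happens within $p+q-1$ tosses. The $k$-th term of the first sum, times $\sigma^p$, is the probability that the $p$-th head ends the game after exactly $k$ tails, and the second sum counts the games ended by the $q$-th tail.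

\emph{From $u^{(N)}$ to $g$.} As in Section~\ref{sec:d3}, let $\alpha=\binom N{x-1}$, $\beta=\binom Nx$, $\gamma=\binom{N+1}x$ and $\sigma=\frac x{N+1}$, so $\alpha=\sigma\gamma$ and $\beta=(1-\sigma)\gamma$. Let $1\le a\le d-1$. Multiply $U_a^{(N)}=\sigma^a(1-\sigma)^{d-a}\gamma^d$ by \eqref{eq:pou} with $p=d-a$, $q=a$, and use $\sigma^d\gamma^d=\alpha^d$ in the first part and $(1-\sigma)^d\gamma^d=\beta^d$ in the second:
\[
U_a^{(N)}=\sum_{k<a}\binom{d-a+k-1}k(1-\sigma)^{d-a+k}\alpha^d+\sum_{k<d-a}\binom{a+k-1}k\sigma^{a+k}\beta^d .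
\]
Let $j$ be the exponent of $1-\sigma$, respectively of $\sigma$. It runs up to $d-1$ in both sums, and the coefficients are $\binom{j-1}{d-a-1}$ and $\binom{j-1}{a-1}$, which vanish for the smaller $j\ge1$ that do not occur. The reflection $x\mapsto N+1-x$ maps $(1-\sigma)^j\alpha^d$ to $\sigma^j\beta^d$, and $\ell(\sigma^j\beta^d)=\tau^jg_j$ because $\sigma=\tau\frac xN$. Hence
\[
u_0^{(N)}=g_0,\qquad u_a^{(N)}=\sum_{j=1}^{d-1}\Bigl[\binom{j-1}{a-1}+\binom{j-1}{d-a-1}\Bigr]\tau^jg_j\quad(1\le a\le d-1).
\]
The coefficient of $z^{a-1}$ in $F^{(d-2)}_{j-1}=(1+z)^{j-1}(1+z^{d-1-j})$ is $\binom{j-1}{a-1}+\binom{j-1}{a-d+j}$, and $\binom{j-1}{a-d+j}=\binom{j-1}{d-a-1}$. So for $1\le a\le s-1$ the bracket is $\mathcal M^{(d-2)}_{j-1,\,a-1}=Y_{aj}$.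

\emph{From $g$ to $u^{(N-1)}$.} Let $\alpha'=\binom{N-1}{x-1}=\frac xN\beta$ and $\beta'=\binom{N-1}x$, so $\beta=\alpha'+\beta'$. Then
\[
\Bigl(\frac xN\Bigr)^j\beta^d=\alpha'^j(\alpha'+\beta')^{d-j}=\sum_{t=0}^d\binom{d-j}{t-j}U_t^{(N-1)} .
\]
Apply $\ell$ and combine $t$ with $d-t$. For $t<d/2$ the coefficient of $u_t^{(N-1)}$ in $g_j$ is
\[
\binom{d-j}{t-j}+\binom{d-j}{d-t-j}=\binom{d-j}{t-j}+\binom{d-j}t=[z^t]\,(1+z)^{d-j}(1+z^j)=\mathcal M^{(d)}_{d-j,\,t}.
\]
For $t=d/2$ it is $\binom{d-j}{t-j}$, which equals $\binom{d-j}t$ and is therefore half of $\mathcal M^{(d)}_{d-j,\,t}$. Thus $g_j=\sum_{t<s}Z_{jt}u_t^{(N-1)}$.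
\end{proof}

For $d=3$ the rows of $Y$ are $(1,0,0)$, $(0,1,2)$ and the rows of $Z$ are $(2,6)$, $(1,3)$, $(1,1)$, which recovers \eqref{eq:sys3}.

A system of size $s$ leads to a scalar recurrence of order $s$. For odd $d$ this is $m$. For even $d$ it is $m+1$, one too many, and the missing ingredient is a linear relation among the entries of $u^{(n)}$.

\begin{lemma}\label{lem:even}
Let $d=2m$ be even and let $h_n\in\mathbb Z^{m+1}$ be the row vector with entries
\[
h_{n,0}=n,\qquad h_{n,a}=(-1)^a\,2(n+1)\quad(1\le a\le m-1),\qquad h_{n,m}=(-1)^m(n+1).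
\]
Then $h_n\,u^{(n)}=0$ for all $n\ge0$.
\end{lemma}

\begin{proof}
Let $\alpha,\beta,\sigma$ be as above with $N=n$. We compute $\ell(\sigma\beta^d)$ in two ways. The reflection $x\mapsto n-x$ fixes $\beta$, so $\ell(x\beta^d)=\ell((n-x)\beta^d)$; hence $\ell(x\beta^d)=\frac n2u_0^{(n)}$ and $2\ell(\sigma\beta^d)=\frac n{n+1}u_0^{(n)}$. On the other hand $\sigma=\frac\alpha{\alpha+\beta}$ and $1-\sigma=\frac\beta{\alpha+\beta}$, and since $d-1$ is odd,
\[
\sigma\beta^d+(1-\sigma)\alpha^d=\alpha\beta\,\frac{\alpha^{d-1}+\beta^{d-1}}{\alpha+\beta}=-\sum_{a=1}^{d-1}(-1)^a\alpha^a\beta^{d-a}.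
\]
The reflection $x\mapsto n+1-x$ exchanges the two terms on the left, so $\ell$ of the left side is $2\ell(\sigma\beta^d)$. Therefore $n\,u_0^{(n)}+(n+1)\sum_{a=1}^{d-1}(-1)^au_a^{(n)}=0$. Since $d$ is even, the terms $a$ and $d-a$ are equal for $a<m$, and the term $a=m$ stands alone.
\end{proof}

For odd $d$ the polynomial $\alpha^{d-1}+\beta^{d-1}$ is not divisible by $\alpha+\beta$, and the argument gives nothing; nothing is needed.

\section{The elimination determinant}\label{sec:det}

For $n\ge0$ define row vectors in $\mathbb Q^s$ by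
\[
v_0(n)=(1,0,\dots,0),\qquad v_j(n)=v_0(n)\,T_{n+j}T_{n+j-1}\cdots T_{n+1}\quad(j\ge1).
\]
By Proposition~\ref{prop:T}, for $\ell=\ell_i$,
\begin{equation}\label{eq:vj}
c_i(n+j)=v_j(n)\,u^{(n)} .
\end{equation}
A recurrence of order $m$ with leading coefficient $1$ results from writing $v_m(n)$ as a combination of $v_0(n),\dots,v_{m-1}(n)$, modulo $h_n$ when $d$ is even. This is possible at a given $n$ if the $s\times s$ determinant
\[
\Delta(n)=\begin{cases}\det\bigl(v_0(n),\dots,v_{m-1}(n)\bigr)&d\text{ odd},\\ \det\bigl(v_0(n),\dots,v_{m-1}(n),h_n\bigr)&d\text{ even},\end{cases}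
\]
is not zero. The goal of this section is the following.

\begin{proposition}\label{prop:Delta}
$\Delta(n)\ne0$ for every integer $n\ge0$.
\end{proposition}

\begin{example}\label{ex:45}
The vector $v_1(n)$ is the top row of $Z$, with entries $2\eta_t\binom dt$. For $d=4$ the rows are $(1,0,0)$, $(2,8,6)$, $(n,-2(n+1),n+1)$, and $\Delta(n)=8(n+1)+12(n+1)$. For $d=5$,
\[
Y=\begin{pmatrix}1&0&0&0&0\\0&1&1&1&2\\0&0&1&3&6\end{pmatrix},\qquad
Z^T=\begin{pmatrix}2&1&1&1&1\\10&5&3&2&1\\20&10&4&1&0\end{pmatrix}.
\]
Let $Z_0,\dots,Z_4$ be the rows of $Z$ and $\tau=\frac{n+1}{n+2}$. Then $v_1=Z_0$, $Z_0Y=(2,10,30,70,140)$, and $v_2=Z_0T_{n+1}=2Z_0+10\tau Z_1+30\tau^2Z_2+70\tau^3Z_3+140\tau^4Z_4$. The determinants $\det(v_0,Z_0,Z_j)$ for $j=0,\dots,4$ are $0,0,-20,-30,-20$, so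
\[
\Delta(n)=-600\tau^2-2100\tau^3-2800\tau^4 .
\]
In both cases $\Delta(n)$ is a sum of terms of one sign. We show that this pattern persists.
\end{example}

\subsection*{Total nonnegativity}
For a matrix $P$ and index sets $I,L$ of the same size, $P[I,L]$ is the submatrix with rows $I$ and columns $L$, taken in increasing order; the empty minor is $1$. The Cauchy--Binet formula says that
\[
\det (PP')[I,L]=\sum_{|J|=|I|}\det P[I,J]\,\det P'[J,L].
\]
A real matrix is \emph{totally nonnegative} if all its minors are $\ge0$. This property passes to transposes, to products (by Cauchy--Binet), and from $P$ to $1\oplus P$: a minor of $1\oplus P$ that uses exactly one of row $0$ and column $0$ has a zero line, and every other minor equals a minor of $P$.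

\begin{lemma}\label{lem:TN}
$\mathcal M^{(D)}$ is totally nonnegative for every $D\ge0$.
\end{lemma}

\begin{proof}
We use induction on $D$, starting from $\mathcal M^{(0)}=(2)$ and $\mathcal M^{(1)}=(1,2)^T$. Let $D\ge2$. For $1\le q\le D-1$,
\[
F_q^{(D)}-F_{q-1}^{(D)}=(1+z)^{q-1}\bigl[(1+z)(1+z^{D-q})-1-z^{D-q+1}\bigr]=(1+z)^{q-1}(z+z^{D-q})=z\,F_{q-1}^{(D-2)},
\]
and row $0$ of $\mathcal M^{(D)}$, which comes from $1+z^D$, is $(1,0,\dots,0)$. Hence row $q$ of $\mathcal M^{(D)}$, for $q\le D-1$, is the sum of rows $0,\dots,q$ of $1\oplus\mathcal M^{(D-2)}$. In other words, rows $0,\dots,D-1$ of $\mathcal M^{(D)}$ form the matrix $\mathcal L\,(1\oplus\mathcal M^{(D-2)})$, where $\mathcal L$ is the $D\times D$ lower triangular matrix of ones.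

The matrix $\mathcal L$ is totally nonnegative. Row $q$ is the indicator of $[0,q]$. In a minor with rows $q_1<\dots<q_k$, subtract from each row the preceding one, starting from the bottom; the rows become the indicators of the consecutive disjoint intervals $[0,q_1],(q_1,q_2],\dots$. Either some interval contains no chosen column and the minor is $0$, or each contains exactly one and the submatrix is the identity.

So the first $D$ rows of $\mathcal M^{(D)}$ form a totally nonnegative matrix. The last row is twice the one before, as $F_D^{(D)}=2(1+z)^D=2F^{(D)}_{D-1}$. A minor that uses row $D$ is therefore $0$ if it also uses row $D-1$, and otherwise it is twice the minor with row $D-1$ in place of row $D$.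
\end{proof}

Nonnegativity excludes cancellation, but we also need terms that are not zero. They are detected by orders of vanishing at $z=-1$. The polynomial $1+z^e$ has the value $2$ at $-1$ if $e\ge0$ is even and a simple zero there if $e$ is odd. So the order of vanishing of $F_q^{(D)}$ at $-1$ is $q$ if $D-q$ is even and $q+1$ if $D-q$ is odd.

\begin{lemma}\label{lem:orders}
Let $Q\subset\{0,\dots,D\}$ have $\lfloor D/2\rfloor$ elements, and suppose that the orders of vanishing at $-1$ of the $F_q^{(D)}$, $q\in Q$, are pairwise distinct and at least $2$. Then for every $t_0\in\{0,\dots,\lfloor D/2\rfloor\}$ the minor of $\mathcal M^{(D)}$ with rows $Q$ and all columns except $t_0$ is nonzero.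
\end{lemma}

\begin{proof}
If the minor vanishes, there is a nontrivial linear combination $P$ of the $F_q^{(D)}$, $q\in Q$, with $[z^t]P=0$ for all $t\le D/2$, $t\ne t_0$. As $P$ is palindromic, $P=c\,z^{t_0}(1+z^{D-2t_0})$ for a constant $c$, so either $P=0$ or $P$ vanishes at $-1$ to order at most $1$. But since the orders are distinct, $P$ is nonzero and its order is the least order of a polynomial that occurs in it, which is at least $2$.
\end{proof}

\subsection*{Minors of the transition matrices}
Let $S=\{0,\dots,s-1\}$ and $S^+=\{1,\dots,s-1\}$.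

\begin{lemma}\label{lem:Tminors}
Let $N\ge1$ and $\epsilon_k=(-1)^{k(k-1)/2}$.
\begin{enumerate}
\item[(a)] $\epsilon_k\det T_N[I,L]\ge0$ for all $I,L\subset S$ with $|I|=|L|=k$.
\item[(b)] $\det T_N[S\setminus\{a\},S^+]\ne0$ for each $a\in S^+$.
\end{enumerate}
\end{lemma}

\begin{proof}
By Cauchy--Binet,
\begin{equation}\label{eq:CBT}
\det T_N[I,L]=\sum_{|J|=k}\det Y[I,J]\;\tau^{\Sigma(J)}\det Z[J,L],
\end{equation}
where $J\subset\{0,\dots,d-1\}$ and $\Sigma(J)$ is the sum of the elements of $J$. The matrix $Y$ is totally nonnegative by Lemma~\ref{lem:TN}. The rows of $Z$ are rows $d,d-1,\dots,1$ of $\mathcal M^{(d)}$, with columns scaled by positive numbers; reversing the order of $k$ rows multiplies a determinant by $\epsilon_k$, so $\epsilon_k\det Z[J,L]\ge0$. As $\tau>0$, every term of \eqref{eq:CBT} has the weak sign $\epsilon_k$, which proves (a).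

For (b), let $I=S\setminus\{a\}$ and $L=S^+$. Since the terms of \eqref{eq:CBT} cannot cancel, it suffices to find one $J$ with both determinants nonzero. Take
\[
J=\{0\}\cup J',\qquad J'=\{j:\ 2\le j\le d-2,\ j\equiv d\pmod 2\}.
\]
For even $d$ this is $J'=\{2,4,\dots,d-2\}$ and for odd $d$ it is $J'=\{3,5,\dots,d-2\}$ (empty for $d=3$); in both cases $|J'|=\lfloor d/2\rfloor-1$ and $|J|=s-1$.

Since $0\in I$ and $0\in J$, $\det Y[I,J]$ is the minor of $\mathcal M^{(d-2)}$ with rows $j-1$, $j\in J'$, and all columns except $a-1$. For $j\in J'$ the number $(d-2)-(j-1)$ is odd, so $F^{(d-2)}_{j-1}$ has order $j$ at $-1$. These orders are distinct and at least $2$, and Lemma~\ref{lem:orders} with $D=d-2$ applies.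

Up to a nonzero factor, $\det Z[J,L]$ is the minor of $\mathcal M^{(d)}$ with rows $d-j$, $j\in J$, and all columns except $0$. The order of $F^{(d)}_{d-j}$ at $-1$ is $d-j$ for even $j$ and $d-j+1$ for odd $j$. For even $d$ the orders are $d,d-2,\dots,2$. For odd $d$ they are $d$ for $j=0$ and $d-2,d-4,\dots,3$ for $j=3,5,\dots,d-2$. Lemma~\ref{lem:orders} with $D=d$ and $t_0=0$ applies.
\end{proof}

The vectors $v_j(n)$ involve products of different lengths, so $\Delta(n)$ is not a minor of a single product. But removing the row $v_0(n)$ leaves rows that share the right factor $T_{n+1}$, because $v_j(n)=v_{j-1}(n+1)\,T_{n+1}$ for $j\ge1$. This gives an induction, provided that we keep track of all maximal minors. For $0\le k\le s-1$ and $K\subset S$ with $|K|=k+1$, let $\Omega_k(n;K)$ be the minor with columns $K$ of the matrix with rows $v_0(n),\dots,v_k(n)$. Removing $v_0(n)$ also removes column $0$, and this is why Lemma~\ref{lem:Tminors}(b) concerns the columns $S^+$.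

\begin{lemma}\label{lem:Omega}
For $0\le k\le s-1$ and $n\ge0$, the numbers $\Omega_k(n;K)$, $|K|=k+1$, are all $\ge0$ or all $\le0$, they are not all zero, and $\Omega_k(n;K)=0$ unless $0\in K$.
\end{lemma}

\begin{proof}
We use induction on $k$, for all $n$ at once. For $k=0$ the numbers are the entries of $v_0(n)=(1,0,\dots,0)$. Let $k\ge1$. If $0\notin K$, the first row of the minor is zero. If $K=\{0\}\cup L$ with $L\subset S^+$, $|L|=k$, expansion along the first row shows that $\Omega_k(n;K)$ is the minor with columns $L$ of the rows $v_1(n),\dots,v_k(n)$. These rows are $v_0(n+1),\dots,v_{k-1}(n+1)$ multiplied by $T_{n+1}$, so Cauchy--Binet gives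
\[
\Omega_k(n;\{0\}\cup L)=\sum_{|K'|=k}\Omega_{k-1}(n+1;K')\,\det T_{n+1}[K',L].
\]
By the induction hypothesis and Lemma~\ref{lem:Tminors}(a), all terms, for all $L$, have the same weak sign. This proves the sign statement, and it remains to find one nonzero term. Choose $K'$ with $\Omega_{k-1}(n+1;K')\ne0$. Then $0\in K'$ and $|K'|=k\le s-1$, so $K'$ contains at most $s-2$ elements of $S^+$, and $K'\subset S\setminus\{a\}$ for some $a\in S^+$. By Lemma~\ref{lem:Tminors}(b), the rows $S\setminus\{a\}$ of $T_{n+1}$, restricted to the columns $S^+$, are linearly independent, and hence so are the rows $K'$. So $\det T_{n+1}[K',L]\ne0$ for some $L\subset S^+$ with $|L|=k$.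
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:Delta}]
For odd $d$ we have $m-1=s-1$, and $\Delta(n)=\Omega_{s-1}(n;S)$ is the only minor of its size, so it is nonzero by Lemma~\ref{lem:Omega}. For even $d$ we have $S=\{0,\dots,m\}$. Expand along the last row. The alternating signs $h_{n,a}=(-1)^a|h_{n,a}|$ cancel the signs of the cofactors:
\[
\Delta(n)=\sum_{a=0}^m(-1)^{m+a}h_{n,a}\,\Omega_{m-1}(n;S\setminus\{a\})=(-1)^m\sum_{a=0}^m|h_{n,a}|\;\Omega_{m-1}(n;S\setminus\{a\}).
\]
All terms have the same weak sign. By Lemma~\ref{lem:Omega} some $\Omega_{m-1}(n;S\setminus\{a\})$ is nonzero, and then $a\ge1$, so that $|h_{n,a}|\ge n+1>0$. (The entry $h_{n,0}$ vanishes at $n=0$, but it multiplies a minor that is zero anyway.)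
\end{proof}

\section{A lower bound for the order}\label{sec:lower}

If in \eqref{eq:rec3} one keeps only the coefficients of the top power $n^2$, one gets the polynomial $y^2-7y-8=(y-8)(y+1)$. In general, a recurrence of order $r$ yields in this way a nonzero polynomial $\chi$ of degree at most $r$, so a lower bound for $r$ follows if we can name $m$ numbers that must be roots of $\chi$. We write $A(n)$ as the $n$-th moment of a measure $\mu$ on the real line. A recurrence for the moments is a differential equation for $\mu$ whose singular points are $0$ and the roots of $\chi$, and away from them $\mu$ has an analytic density. So every nonzero point at which $\mu$ fails to be analytic is a root of $\chi$. These points will be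
\[
\lambda_l=(-1)^l\Lambda_l,\qquad\Lambda_l=\Bigl(2\cos\frac{\pi l}d\Bigr)^d\qquad(0\le l\le m-1).
\]
The integers $l$ with $0\le l<d/2$ are exactly $0,\dots,m-1$, so $\Lambda_0>\Lambda_1>\dots>\Lambda_{m-1}>0$. For $d=3$ we find $\lambda_0=8$ and $\lambda_1=-1$.

We say that a measure on $\mathbb R$ is \emph{analytic near} $\lambda$ if on some open interval around $\lambda$ it has a real-analytic density with respect to Lebesgue measure.

\begin{lemma}\label{lem:measure}
There is a finite positive measure $\mu$ on $\mathbb R$ with compact support such that $A(n)=\int y^n\,d\mu(y)$ for all $n\ge0$ and $\mu$ is not analytic near any of $\lambda_0,\dots,\lambda_{m-1}$.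
\end{lemma}

\begin{proof}
\emph{The measure.} In the expansion of $\prod_{a<d}(1+z_a)^n\cdot\bigl(1+(z_1\cdots z_{d-1})^{-1}\bigr)^n$ the terms are $\prod_{a\le d}\binom n{k_a}\prod_{a<d}z_a^{k_a-k_d}$, so the constant term is $A(n)$. Hence
\[
A(n)=(2\pi)^{-(d-1)}\int_{(-\pi,\pi)^{d-1}}X^n\,d\theta,\qquad X=\prod_{a<d}\bigl(1+e^{\mathrm i\theta_a}\bigr)\cdot\bigl(1+e^{-\mathrm i(\theta_1+\dots+\theta_{d-1})}\bigr).
\]
For $l\in\mathbb Z$ let $\Theta_l$ be the set of $\theta=(\theta_1,\dots,\theta_{d-1})\in(-\pi,\pi)^{d-1}$ such that $\theta_d:=2\pi l-\sum_{a<d}\theta_a$ lies in $(-\pi,\pi)$. These sets are open, bounded, convex and pairwise disjoint, and they cover the cube up to finitely many hyperplanes. Since $|2\pi l|=|\sum_{a\le d}\theta_a|<d\pi$ on $\Theta_l$, only $|l|<d/2$ occurs, and for such $l$ the set $\Theta_l$ contains the point $\theta^*$ with all $\theta_a=2\pi l/d$, $1\le a\le d$. From $1+e^{\mathrm i\theta}=2\cos\frac\theta2\,e^{\mathrm i\theta/2}$ we get on $\Theta_l$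
\[
X=\prod_{a\le d}\bigl(1+e^{\mathrm i\theta_a}\bigr)=(-1)^lg,\qquad g=\prod_{a\le d}2\cos\frac{\theta_a}2>0 .
\]
Let $\mu_l$ be the image of $(2\pi)^{-(d-1)}d\theta$ on $\Theta_l$ under the map $(-1)^lg$, and $\mu=\sum_{|l|<d/2}\mu_l$. Then $A(n)=\int y^n\,d\mu$. The map $\theta\mapsto-\theta$ takes $\Theta_l$ to $\Theta_{-l}$ and preserves $g$, so $\mu_{-l}=\mu_l$ and $\mu=\mu_0+2\sum_{l=1}^{m-1}\mu_l$.

\emph{The pieces $\mu_l$.} Fix $0\le l\le m-1$. We compute the volume $V(y)$ of $\{\theta\in\Theta_l:g(\theta)>y\}$ in polar coordinates around $\theta^*$. For a unit vector $\omega\in\mathbb R^{d-1}$ let $\psi_\omega(t)=\log g(\theta^*+t\omega)$, defined for $t\ge0$ until the ray leaves $\Theta_l$. The function $\log(2\cos\frac\theta2)$ has derivative $-\frac12\tan\frac\theta2$ and second derivative $-\frac14\sec^2\frac\theta2<0$. Along the ray, $\theta_1,\dots,\theta_d$ are affine functions of $t$, not all constant, so $\psi_\omega''<0$. The partial derivatives $\partial_a\log g=-\frac12\tan\frac{\theta_a}2+\frac12\tan\frac{\theta_d}2$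 vanish at $\theta^*$, so $\psi_\omega'(0)=0$ and $\psi_\omega'(t)<0$ for $t>0$. At the boundary of $\Theta_l$ some $\theta_a$ equals $\pm\pi$, so $g\to0$. Thus along each ray $g$ decreases strictly from $g(\theta^*)=\Lambda_l$ to $0$. For $0<y<\Lambda_l$ let $t(\omega,y)>0$ be the unique parameter at which $g=y$. Then
\[
V(y)=\frac1{d-1}\int_{|\omega|=1}t(\omega,y)^{d-1}\,d\omega>0\quad(0<y<\Lambda_l),\qquad V(y)=0\quad(y\ge\Lambda_l).
\]
Since $\psi_\omega'(t)\ne0$ at $t=t(\omega,y)$, the analytic implicit function theorem shows that $t(\omega,y)$ is real-analytic in $(\omega,y)$. Fix $y_0\in(0,\Lambda_l)$. Each point of the sphere has a neighborhood on which $t(\omega,y)$ is given by a power series that converges for complex $y$ in some disk around $y_0$, with sum bounded and continuous in $(\omega,y)$. Finitely many such neighborhoods cover the sphere, so one disk serves for all $\omega$, and the integral is holomorphic in $y$ on that disk by Morera's theorem. Hence $V$ is real-analytic on $(0,\Lambda_l)$. The set $\{y_1<g\le y_2\}$ has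 volume $V(y_1)-V(y_2)=\int_{y_1}^{y_2}(-V')$. We conclude:
\begin{enumerate}
\item[(i)] $\mu_l$ is concentrated on $\{y:0<(-1)^ly\le\Lambda_l\}$;
\item[(ii)] $\mu_l$ is analytic near every $y$ with $0<(-1)^ly<\Lambda_l$;
\item[(iii)] $\mu_l$ gives positive mass to every neighborhood of $\lambda_l$.
\end{enumerate}

\emph{The singular points.} Let $l,l'\in\{0,\dots,m-1\}$ be distinct. If $l'\not\equiv l\pmod2$ or $\Lambda_{l'}<\Lambda_l$, then $\mu_{l'}$ vanishes near $\lambda_l$ by (i). Otherwise $l'\equiv l\pmod 2$ and $\Lambda_{l'}>\Lambda_l$, and $\mu_{l'}$ is analytic near $\lambda_l$ by (ii). So if $\mu$ were analytic near $\lambda_l$, then so would be $\mu_l$. Its density vanishes on one side of $\lambda_l$ by (i), hence identically near $\lambda_l$ by the identity theorem, and this contradicts (iii).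
\end{proof}

To differentiate $\mu$ we regard it as a distribution. Recall that a distribution on an open interval $I$ is a continuous linear functional $\nu$ on $C_c^\infty(I)$, that $\langle \nu',\varphi\rangle=-\langle \nu,\varphi'\rangle$ and $\langle b\nu,\varphi\rangle=\langle \nu,b\varphi\rangle$ for smooth $b$, that Leibniz's rule holds, and that a distribution on an interval with $\nu'=0$ is a constant function.

\begin{lemma}\label{lem:ode}
Let $b_0,\dots,b_\delta$ be real-analytic on an open interval $I$, with $b_\delta$ free of zeros. A distribution $\nu$ on $I$ with $\sum_{k=0}^\delta b_k\nu^{(k)}=0$ is a real-analytic function.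
\end{lemma}

\begin{proof}
If $\delta=0$, multiplying by $1/b_0$ gives $\nu=0$. If $\delta\ge1$, the vector $w=(\nu,\nu',\dots,\nu^{(\delta-1)})^T$ satisfies $w'=\mathcal Aw$, where the companion matrix $\mathcal A$ has real-analytic entries. The classical system $\Phi'=\mathcal A\Phi$ has an invertible real-analytic matrix solution $\Phi$ on $I$, and $(\Phi^{-1})'=-\Phi^{-1}\mathcal A$. Hence $(\Phi^{-1}w)'=0$, so $\Phi^{-1}w$ is a constant vector and $w$ is real-analytic.
\end{proof}

\begin{proposition}\label{prop:lower}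
If $\sum_{j=0}^rp_j(n)A(n+j)=0$ for all integers $n\ge0$, with real polynomials $p_j$ and $p_r\not\equiv0$, then $r\ge m$.
\end{proposition}

\begin{proof}
Let $\delta=\max_j\deg p_j$, let $\chi_j$ be the coefficient of $n^\delta$ in $p_j$, and $\chi(y)=\sum_{j\le r}\chi_jy^j\not\equiv0$. Let $\vartheta=y\frac d{dy}$ and $\mathcal Q=\sum_jy^jp_j(\vartheta)$. Since $\vartheta y^n=ny^n$,
\[
\int\mathcal Q(y^n)\,d\mu=\sum_jp_j(n)\int y^{n+j}\,d\mu=\sum_jp_j(n)A(n+j)=0\qquad(n\ge0),
\]
so $\int\mathcal Q\varphi\,d\mu=0$ for every polynomial $\varphi$. Write $\mathcal Q=\sum_{k\le\delta}\beta_k(y)\frac{d^k}{dy^k}$ with polynomials $\beta_k$; as $\vartheta^k=y^k\frac{d^k}{dy^k}+{}$(terms of lower order), $\beta_\delta=y^\delta\chi(y)$. Let $\varphi\in C_c^\infty(\mathbb R)$. On a compact interval containing the support of $\mu$, approximate $\varphi^{(\delta)}$ uniformly by polynomials (Weierstrass) and integrate $\delta$ times; this approximates $\varphi,\dots,\varphi^{(\delta)}$ simultaneously, so $\int\mathcal Q\varphi\,d\mu=0$. In terms of distributions,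
\[
\sum_{k\le\delta}(-1)^k(\beta_k\mu)^{(k)}=0 .
\]
Expanded by Leibniz's rule, this is an equation $\sum_{k\le\delta}b_k\mu^{(k)}=0$ with polynomial coefficients and $b_\delta=(-1)^\delta y^\delta\chi(y)$. By Lemma~\ref{lem:ode}, $\mu$ is analytic near every $\lambda\ne0$ with $\chi(\lambda)\ne0$. By Lemma~\ref{lem:measure}, $\chi$ vanishes at the $m$ distinct nonzero numbers $\lambda_0,\dots,\lambda_{m-1}$. Hence $r\ge\deg\chi\ge m$.
\end{proof}

The proof uses the recurrence at every $n\ge0$, since all monomials are needed to approximate a test function. The number $m$ has now appeared twice, as the number of even exponents below $d$ and as the number of integers $l$ with $0\le l<d/2$. The first count gives the number of solutions that we can construct and the second bounds the order from below; the theorem rests on their agreement.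

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

\subsection*{A common recurrence of order $m$}
The entries of $T_{n+j}$, $j\ge1$, are polynomials in $\frac{n+j}{n+j+1}$ with rational coefficients, and those of $h_n$ are polynomials in $n$. So the entries of $v_j(n)$ and $h_n$, and with them $\Delta(n)$, are rational functions of $n$ over $\mathbb Q$ without poles at integers $n\ge0$. By Proposition~\ref{prop:Delta} and Cramer's rule there are $a_0,\dots,a_{m-1},b\in\mathbb Q(n)$, without poles at integers $n\ge0$, such that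
\[
v_m=\sum_{j<m}a_jv_j\quad(d\text{ odd}),\qquad v_m=\sum_{j<m}a_jv_j+b\,h_n\quad(d\text{ even}).
\]
Multiply on the right by the vector $u^{(n)}$ that belongs to $\ell_i$. By \eqref{eq:vj} and Lemma~\ref{lem:even},
\[
c_i(n+m)=\sum_{j<m}a_j(n)\,c_i(n+j)\qquad(0\le i<m,\ n\ge0).
\]
Clear denominators: write $a_j=-p_j/p_m$ with $p_0,\dots,p_m\in\mathbb Z[n]$ without common nonconstant factor and of content $1$. If $p_m(n_0)=0$ for an integer $n_0\ge0$, then $p_j=-a_jp_m$ vanishes at $n_0$ for all $j$, because $a_j$ has no pole there, and $n-n_0$ is a common factor. This is excluded, so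
\begin{equation}\label{eq:final}
\sum_{j=0}^mp_j(n)\,c_i(n+j)=0\quad(0\le i<m,\ n\ge0),\qquad p_m(n)\ne0\quad(n\ge0).
\end{equation}

\subsection*{Minimality}
For $i=0$, \eqref{eq:final} is a recurrence of order $m$ for $A$, and $m$ is the least possible order by Proposition~\ref{prop:lower}. Let $\sum_{j\le m}\tilde p_j(n)A(n+j)=0$ be any normalized recurrence of order $m$. Eliminating $A(n+m)$ gives $\sum_{j<m}(p_m\tilde p_j-\tilde p_mp_j)(n)A(n+j)=0$ for all $n\ge0$, and by Proposition~\ref{prop:lower} all coefficients vanish identically: $p_m\tilde p_j=\tilde p_mp_j$. In the factorial ring $\mathbb Z[n]$ both families have greatest common divisor $1$. So $p_m$ divides $\tilde p_m$ and conversely, whence $\tilde p_j=\pm p_j$ with one sign for all $j$. Thus \eqref{eq:final} is the minimal order recurrence of $A$.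

\subsection*{Parts (2), (3) and (4)}
Since $p_m(n)\ne0$ for all $n\ge0$, the values $u(0),\dots,u(m-1)$ may be chosen freely and determine a solution. So the rational solutions form a $\mathbb Q$-space of dimension $m$. It contains $c_0,\dots,c_{m-1}$, which are linearly independent by Proposition~\ref{prop:limits}; hence they form a basis. With the limits in Proposition~\ref{prop:limits} this is part (2). The map $u\mapsto\lim u(n)/A(n)$ is therefore defined on all rational solutions, it is linear, and it sends the basis $c_i$ to the basis $\kappa_i\in\mathbb Q_{>0}\,\pi^{2i}$ of $\bigoplus_{i<m}\mathbb Q\pi^{2i}$. This is part (4). Because $d\ge3$, we have $m\ge2$, so $B=c_1/(d(d+1))$ is a rational solution. Its limit is $\zeta(2)/(d+1)$ by \eqref{eq:limB}, and by the injectivity in part (4) no other rational solution has this limit. The formula for $B$ and the values $B(0)=0$, $B(1)=1$ are in Lemma~\ref{lem:ci}. This proves part (3) and the conjecture.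

\subsection*{The trailing coefficient}
Let $W(n)=\det\bigl(c_i(n+j)\bigr)_{0\le i,j<m}$. If $W(n_0)=0$, some nontrivial rational combination $u=\sum_i\xi_ic_i$ vanishes at $n_0,\dots,n_0+m-1$. Since $p_m$ has no zero at integers $n\ge n_0$, the recurrence forces $u(n)=0$ for all $n\ge n_0$, which contradicts the independence of the tails in Proposition~\ref{prop:limits}. So $W(n)\ne0$ for all $n\ge0$. If $p_0(n)=0$ for some integer $n\ge0$, then \eqref{eq:final} reads $\sum_{j=1}^mp_j(n)c_i(n+j)=0$ for all $i$, with $p_m(n)\ne0$. This is a nontrivial relation among the columns of the matrix that defines $W(n+1)$, a contradiction. Part (1) is proved.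

\subsection*{Part (5)}
The real solutions form a real vector space of dimension $m$, again parametrized by the first $m$ values, and $c_0,\dots,c_{m-1}$ is a basis of it because $W(0)\ne0$. Let $u=\sum_i\xi_ic_i$ with $\xi_i\in\mathbb R$. Since $c_0(0)=1$ and $c_i(0)=0$ for $i\ge1$, the three conditions read
\[
\xi_0=0,\qquad\sum_{i=1}^{m-1}\xi_i\,c_i(1)=1,\qquad\sum_{i=1}^{m-1}\xi_i\,\kappa_i=\frac{\kappa_1}{d(d+1)},
\]
and $B$ shows that they are consistent. If $m=2$, that is $d\in\{3,4\}$, the second equation determines $\xi_1$, so the solution is unique. If $m\ge3$, the last two equations, in the $m-1$ unknowns $\xi_1,\dots,\xi_{m-1}$, are linearly independent, because $c_2(1)/c_1(1)$ is rational while $\kappa_2/\kappa_1\in\mathbb Q_{>0}\,\pi^2$ is not. The solution set is then an affine space of dimension $(m-1)-2=m-3$. This is $0$ for $m=3$, that is $d\in\{5,6\}$, and at least $1$ for $d\ge7$. So for $d\ge7$ the restriction to rational-valued solutions in the conjecture is necessary, and the proof of Theorem~\ref{thm:main} is complete.\qed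

\begin{thebibliography}{1}

\bibitem{DBZ}
Robert Dougherty-Bliss and Doron Zeilberger,
\emph{Experimenting with Apery Limits and WZ pairs},
arXiv:2109.05359 (2021).

\end{thebibliography}
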